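\title{Generalized cospectral graphs whose walk matrices have square-free largest invariant factor}

\begin{abstract}
We prove that two generalized cospectral graphs are isomorphic if their walk matrices are nonsingular and have square-free largest invariant factors. This gives an affirmative answer to a problem of Wang, Wang and Zhu on walk matrices with a prescribed Smith normal form. The proof works for pairs consisting of a symmetric integer matrix $A$ and an integer vector. The lattice dual to the walk lattice is a cyclic $\mathbb{Z}[A]$-module, so the isomorphism problem becomes a comparison of two ideals of $\mathbb{Z}[x]$, and in the square-free case these ideals are determined by composition factors. The same method gives a sufficient condition, on one graph only, for being determined by the generalized spectrum; it contains Wang's criterion as a special case.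
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Walk matrices and the problem}
Let $G$ be a simple graph on the vertex set $\{1,\dots,n\}$, with adjacency matrix $A=A(G)$ and complement $\overline G$. The \emph{generalized spectrum} of $G$ is the pair formed by the adjacency spectra of $G$ and of $\overline G$. Two graphs are \emph{generalized cospectral} if they have the same generalized spectrum, and $G$ is \emph{determined by its generalized spectrum} (DGS) if every graph generalized cospectral with $G$ is isomorphic to $G$. The \emph{walk matrix} of $G$ is the $n\times n$ integer matrix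
\[
W(G)=[e,\,Ae,\,A^2e,\,\dots,\,A^{n-1}e],
\]
where $e$ is the all-ones vector. Its $(i,j)$ entry is the number of walks of length $j-1$ that start at the vertex $i$.

The generalized spectrum determines the total number $e^TA^ie$ of walks of each length $i$ (Lemma~\ref{lem:moments}), and the entries of $W(G)^TW(G)$ are among these numbers. So generalized cospectral graphs have the same $|\det W|$. A finer arithmetic invariant is the Smith normal form. Recall that for a nonsingular integer matrix $W$ of order $n$ there are integer matrices $U,V$ of determinant $\pm1$ with $UWV=\operatorname{diag}[d_1,\dots,d_n]$, where the positive integers $d_1\mid d_2\mid\cdots\mid d_n$, the \emph{invariant factors}, are uniquely determined by $W$. We write $d_n(W)$ for the largest one, and we use two consequences of the definition.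
\begin{itemize}
\item[(S1)] $\mathbb{Z}^n/W\mathbb{Z}^n\cong\bigoplus_i\mathbb{Z}/d_i\mathbb{Z}$. This group has order $|\det W|=d_1\cdots d_n$, and its \emph{exponent} (the least positive integer that kills it) is $d_n(W)$.
\item[(S2)] For a prime $p$, the number of $d_i$ divisible by $p$ is $n-\operatorname{rank}_{\mathbb{F}_p}W=\dim\ker_{\mathbb{F}_p}W^T$.
\end{itemize}
Relabeling the vertices permutes the rows of $W(G)$, so the Smith normal form of $W(G)$ is an isomorphism invariant. At least $\lfloor n/2\rfloor$ invariant factors of a nonsingular walk matrix are even (Lemma~\ref{lem:rank2}); this explains the factor $2^{\lfloor n/2\rfloor}$ and the block of $2$'s below.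

A theorem of Wang states that $G$ is DGS if $W(G)$ is nonsingular and $2^{-\lfloor n/2\rfloor}\det W(G)$ is odd and square-free. It is also known that two generalized cospectral graphs are isomorphic if their walk matrices have the same Smith normal form $\operatorname{diag}[1,\dots,1,2,\dots,2,2b_1,2b_2]$, with $\lceil n/2\rceil$ ones and with $b_2$ odd and square-free. The following problem was posed in \cite{WWZ}.

\medskip
\noindent\textbf{Problem.} \emph{Let $G$ and $H$ be generalized cospectral graphs whose walk matrices have the same Smith normal form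
\[
\operatorname{diag}\,[\underbrace{1,\dots,1}_{\lceil n/2\rceil},\underbrace{2,\dots,2,2b_1,2b_2,\dots,2b_k}_{\lfloor n/2\rfloor}],
\]
where $b_k$ is odd and square-free, $b_1>1$ and $k\ge3$. Must $G$ and $H$ be isomorphic?}
\medskip

Here is why the number $k$ appears to matter. If $G$ and $H$ are generalized cospectral with nonsingular walk matrices, then $Q=W(G)W(H)^{-1}$ is a rational orthogonal matrix that conjugates $A(G)$ to $A(H)$, and $G\cong H$ exactly when $Q$ is integral (Lemma~\ref{lem:Q}). Suppose that $Q$ is not integral; let $\ell$ be the least positive integer with $\ell Q$ integral, and let $p$ be a prime dividing $\ell$. Since $W(G)^TQ=W(H)^T$ is integral, the columns of $\ell Q$ reduce modulo $p$ to vectors of $\ker_{\mathbb{F}_p}W(G)^T$, not all zero. This kernel is therefore the room available for denominators. For odd $p$, its dimension is at most $1$ under Wang's hypothesis and at most $2$ in the second known result, while in the Problem it equals $k$ for every prime $p\mid b_1$, by (S2). One may well guess that a large $k$ leaves enough room for a counterexample. The guess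 is wrong: the kernel carries an action of $A$, and when $p^2\nmid d_n$ it is generated by a single vector under this action, whatever its dimension.

\subsection*{Results}
The argument uses little about graphs, so we work with a \emph{pair} $(A,b)$ consisting of a symmetric integer $n\times n$ matrix $A$ and a vector $b\in\mathbb{Z}^n$. Put
\[
W(A,b)=[b,\,Ab,\,\dots,\,A^{n-1}b],
\]
so that $W(G)=W(A(G),e)$. Two pairs $(A,b)$ and $(B,c)$ of the same size $n$ are \emph{moment-equivalent} if $b^TA^ib=c^TB^ic$ for all $i\ge0$. A \emph{signed permutation matrix} has exactly one nonzero entry in each row and in each column, and these entries are $\pm1$.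

\begin{theorem}\label{thm:main}
Let $(A,b)$ and $(B,c)$ be moment-equivalent pairs with $W(A,b)$ and $W(B,c)$ nonsingular. If $d_n(W(A,b))$ and $d_n(W(B,c))$ are square-free, then there is a signed permutation matrix $P$ with $P^TAP=B$ and $Pc=b$. In particular, generalized cospectral graphs $G,H$ with $W(G),W(H)$ nonsingular and $d_n(W(G)),d_n(W(H))$ square-free are isomorphic.
\end{theorem}

In the Problem, $d_n=2b_k$ with $b_k$ odd and square-free, so $d_n$ is nonzero and square-free for both graphs. Hence the answer is yes for every $k$. The two Smith normal forms need not be assumed equal, and the prime $2$ needs no separate treatment.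

Theorem~\ref{thm:main} comes from an exact criterion. By the Cayley--Hamilton theorem, $A^nb$ is an integer combination of $b,Ab,\dots,A^{n-1}b$, so the subgroup $W(A,b)\mathbb{Z}^n$ equals $\mathbb{Z}[A]b$ and is mapped into itself by $A$. Hence
\[
\mathcal{C}(A,b)=\mathbb{Z}^n/W(A,b)\mathbb{Z}^n
\]
is a $\mathbb{Z}[x]$-module with $x$ acting as $A$. The Smith normal form describes it as a group, by (S1), and forgets the action of $x$. The \emph{annihilator} $\operatorname{ann}(Y)$ of a $\mathbb{Z}[x]$-module $Y$ is the ideal of all $f\in\mathbb{Z}[x]$ with $fY=0$.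

\begin{theorem}\label{thm:criterion}
Let $(A,b)$ and $(B,c)$ be moment-equivalent pairs with $W(A,b)$ and $W(B,c)$ nonsingular. There is a signed permutation matrix $P$ with $P^TAP=B$ and $Pc=b$ if and only if $\mathcal{C}(A,b)$ and $\mathcal{C}(B,c)$ have the same annihilator in $\mathbb{Z}[x]$. In particular, generalized cospectral graphs $G,H$ with nonsingular walk matrices are isomorphic if and only if $\mathcal{C}(A(G),e)$ and $\mathcal{C}(A(H),e)$ have the same annihilator.
\end{theorem}

To prove that a graph is DGS one needs a hypothesis on that graph alone. For $A=A(G)$, $W=W(G)$ and a prime $p$, the space $\ker_{\mathbb{F}_p}W^T$ is $A$-stable: if $v$ is orthogonal modulo $p$ to $W\mathbb{Z}^n$, then so is $Av$, because $(Av)^Tw=v^T(Aw)$ and $AW\mathbb{Z}^n\subseteq W\mathbb{Z}^n$.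

\begin{theorem}\label{thm:dgs}
Let $G$ be a graph on $n$ vertices with adjacency matrix $A$. Suppose that $2^{-\lfloor n/2\rfloor}\det W(G)$ is an odd integer and that, for each odd prime $p\mid\det W(G)$, we have $p^2\nmid d_n(W(G))$ and the characteristic polynomial of $A$ on $\ker_{\mathbb{F}_p}W(G)^T$ is square-free in $\mathbb{F}_p[x]$. Then $G$ is DGS.
\end{theorem}

Wang's theorem is the special case in which $\ker_{\mathbb{F}_p}W(G)^T$ is one-dimensional for each odd prime $p\mid\det W(G)$. Indeed, the characteristic polynomial is then linear, and by (S2) the conditions ``the kernel has dimension $1$ and $p^2\nmid d_n$'' say together that $p$ divides $\det W(G)$ exactly once.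

Section~\ref{sec:lattices} turns the existence of $P$ into the equality of two lattices $L$ and $L'$. Section~\ref{sec:example} works out an example of rank two in which every step of the proof is visible. Sections \ref{sec:criterion}, \ref{sec:main} and \ref{sec:dgs} prove Theorems \ref{thm:criterion}, \ref{thm:main} and \ref{thm:dgs}. Section~\ref{sec:sharp} shows that, for symmetric integer matrices, square-freeness in Theorem~\ref{thm:main} cannot be weakened to $d_n\mid4$ and cannot be imposed on only one of the two pairs.

\section{From spectra to lattices}\label{sec:lattices}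

\subsection*{Moments and the matrix $Q$}
We write $J=ee^T$ for the all-ones matrix, so that $A(\overline G)=J-I-A(G)$.

\begin{lemma}\label{lem:moments}
If $G$ and $H$ are generalized cospectral graphs, then $(A(G),e)$ and $(A(H),e)$ are moment-equivalent.
\end{lemma}

\begin{proof}
Let $A=A(G)$ and let $y=x+1$ be a real number larger than the absolute values of all eigenvalues of $A$. The identity $\det(N-ee^T)=\det(N)\,(1-e^TN^{-1}e)$, valid for invertible $N$, gives
\[
\det\bigl(xI-A(\overline G)\bigr)=\det(yI+A-J)=\det(yI+A)\,\bigl(1-e^T(yI+A)^{-1}e\bigr).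
\]
The left side is determined by the spectrum of $\overline G$, and $\det(yI+A)$ by the spectrum of $G$. So the generalized spectrum determines the function
\[
e^T(yI+A)^{-1}e=\sum_{i\ge0}(-1)^i\,(e^TA^ie)\,y^{-i-1}
\]
for all large $y$, and hence every coefficient $e^TA^ie$ of this power series in $y^{-1}$.
\end{proof}

\emph{From here to the end of Section~\ref{sec:main}, $(A,b)$ and $(B,c)$ are moment-equivalent pairs of size $n$ such that $W=W(A,b)$ and $W'=W(B,c)$ are nonsingular.} Nonsingularity leaves only one candidate for $P$, namely
\[
Q=WW'^{-1}.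
\]

\begin{lemma}\label{lem:Q}
The rational matrix $Q$ satisfies $Q^TQ=I$, $Q^TAQ=B$ and $Qc=b$, and it is the only real matrix with these three properties. The following are equivalent:
\begin{itemize}
\item[(i)] there is a signed permutation matrix $P$ with $P^TAP=B$ and $Pc=b$;
\item[(ii)] $Q$ is integral;
\item[(iii)] $Q\mathbb{Z}^n=\mathbb{Z}^n$.
\end{itemize}
If $(A,b)=(A(G),e)$ and $(B,c)=(A(H),e)$, then {\rm(i)} holds if and only if $G\cong H$.
\end{lemma}

\begin{proof}
Number the columns of $W$ from $0$ to $n-1$. Since $A$ is symmetric, the $(i,j)$ entries of $W^TW$ and $W^TAW$ are the moments $b^TA^{i+j}b$ and $b^TA^{i+j+1}b$; the same holds for $W'$, $B$, $c$. Hence $W^TW=W'^TW'$ and $W^TAW=W'^TBW'$. Multiplying both identities by $W'^{-T}$ on the left and by $W'^{-1}$ on the right gives $Q^TQ=I$ and $Q^TAQ=B$, and the first column of $W=QW'$ reads $b=Qc$. If $P$ is orthogonal with $P^TAP=B$ and $Pc=b$, then $PB^ic=A^iPc=A^ib$ for all $i$, so $PW'=W$ and $P=Q$.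

Signed permutation matrices are orthogonal and integral, so (i) implies (ii) by uniqueness. If $Q$ is integral, its columns are pairwise orthogonal integer vectors of length $1$, so $Q$ is a signed permutation matrix; this gives (i), and also (iii). Finally (iii) implies (ii), as the columns of $Q$ lie in $Q\mathbb{Z}^n$.

For graphs, a signed permutation matrix $P$ with $Pe=e$ has all row sums equal to $1$, so it is a permutation matrix, and $P^TA(G)P=A(H)$ says that it encodes an isomorphism. Conversely, the permutation matrix of an isomorphism fixes $e$.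
\end{proof}

\subsection*{Four lattices}
A \emph{lattice} is a subgroup $\Lambda=U\mathbb{Z}^n$ of $\mathbb{Q}^n$ with $U$ an invertible rational matrix. Its \emph{dual} is
\[
\Lambda^\#=\{w\in\mathbb{Q}^n:\ w^Tv\in\mathbb{Z}\ \text{ for all } v\in\Lambda\}=U^{-T}\mathbb{Z}^n;
\]
the columns of $U^{-T}$ form the basis dual to the columns of $U$. We need four properties.
\begin{itemize}
\item[(D1)] $\Lambda^{\#\#}=\Lambda$, since $(U^{-T})^{-T}=U$.
\item[(D2)] If $\Lambda_2\subseteq\Lambda_1$, then $\Lambda_1^\#\subseteq\Lambda_2^\#$ and $[\Lambda_2^\#:\Lambda_1^\#]=[\Lambda_1:\Lambda_2]$, both indices being $|\det U_2|/|\det U_1|$ for $\Lambda_i=U_i\mathbb{Z}^n$.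
\item[(D3)] If $U$ is orthogonal, then $\Lambda^\#=\Lambda$.
\item[(D4)] If $A\Lambda\subseteq\Lambda$, then $A\Lambda^\#\subseteq\Lambda^\#$, since $(Aw)^Tv=w^T(Av)$ for symmetric $A$.
\end{itemize}
By Lemma~\ref{lem:Q} we have to decide whether the lattices
\[
L=\mathbb{Z}^n\qquad\text{and}\qquad L'=Q\mathbb{Z}^n
\]
coincide. The lattice $L'$ is the standard lattice of the pair $(B,c)$, transported by $Q$ into the space where $A$ acts. After this transport the two pairs share their walk lattice
\[
M=W\mathbb{Z}^n=QW'\mathbb{Z}^n .
\]

\begin{lemma}\label{lem:lattices}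
We have $L^\#=L$, $L'^\#=L'$ and
\[
M\subseteq L\subseteq M^\#,\qquad M\subseteq L'\subseteq M^\#.
\]
The four lattices are $A$-stable, hence $\mathbb{Z}[x]$-modules with $x$ acting as $A$. Moreover $L/M=\mathcal{C}(A,b)$ and $L'/M\cong\mathcal{C}(B,c)$ as $\mathbb{Z}[x]$-modules.
\end{lemma}

\begin{proof}
Self-duality is (D3). Since $W$ and $W'$ are integral, $M\subseteq L$ and $M=QW'\mathbb{Z}^n\subseteq L'$; the upper inclusions follow by (D2). The lattice $L$ is $A$-stable because $A$ is integral, $M=\mathbb{Z}[A]b$ is $A$-stable, $AL'=AQ\mathbb{Z}^n=QB\mathbb{Z}^n\subseteq L'$, and $M^\#$ is $A$-stable by (D4). Multiplication by $Q^T=Q^{-1}$ maps $L'$ onto $\mathbb{Z}^n$ and $M$ onto $W'\mathbb{Z}^n$, and $Q^TA=BQ^T$; so it induces a $\mathbb{Z}[x]$-isomorphism $L'/M\to\mathcal{C}(B,c)$.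
\end{proof}

The modules in the theorems are the lower quotients $L/M$ and $L'/M$. The proof runs through the upper quotients
\[
X=M^\#/L,\qquad X'=M^\#/L' .
\]

\subsection*{Finite $\mathbb{Z}[x]$-modules}
Let $Y$ be a $\mathbb{Z}[x]$-module with finitely many elements. For a prime $p$, the elements of $p$-power order form a submodule $Y_p$, the \emph{$p$-primary part}, and $Y=\bigoplus_pY_p$; hence $\operatorname{ann}(Y)=\bigcap_p\operatorname{ann}(Y_p)$. A finite simple module $S$ is isomorphic to $\mathbb{Z}[x]/\mathfrak{m}$ with $\mathfrak{m}=\operatorname{ann}(S)$ a maximal ideal. This quotient is a finite field, of characteristic $p$ say, so $\mathfrak{m}=(p,\varphi)$ with $\varphi$ monic and irreducible modulo $p$. A composition series of $Y$ is a chain $0=Y_0\subset Y_1\subset\dots\subset Y_r=Y$ of submodules with simple quotients, the \emph{composition factors}. By the Jordan--H\"older theorem, the number $m_S(Y)$ of quotients isomorphic to $S$ does not depend on the chain, and therefore $m_S(Y)=m_S(N)+m_S(Y/N)$ for every submodule $N$. Finally: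
\begin{itemize}
\item[(F)] if the composition factors of $Y$ are $\mathbb{Z}[x]/\mathfrak{m}_1,\dots,\mathbb{Z}[x]/\mathfrak{m}_r$, then the product $\mathfrak{m}_1\cdots\mathfrak{m}_r$ kills $Y$, because $\mathfrak{m}_iY_i\subseteq Y_{i-1}$.
\end{itemize}

\section{An example of rank two}\label{sec:example}

\begin{example}\label{ex:rank2}
Let
\[
A=\begin{pmatrix}1&7\\7&-1\end{pmatrix},\quad b=\begin{pmatrix}5\\5\end{pmatrix},\qquad
B=\begin{pmatrix}7&1\\1&-7\end{pmatrix},\quad c=\begin{pmatrix}7\\1\end{pmatrix}.
\]
Here $A^2=B^2=50I$, $b^Tb=c^Tc=50$ and $b^TAb=c^TBc=350$. So both pairs have the moments $50^{j+1}$ in degree $2j$ and $350\cdot50^j$ in degree $2j+1$, and they are moment-equivalent. We find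
\[
W=\begin{pmatrix}5&40\\5&30\end{pmatrix},\qquad W'=\begin{pmatrix}7&50\\1&0\end{pmatrix},\qquad Q=\frac15\begin{pmatrix}4&-3\\3&4\end{pmatrix}.
\]
Both determinants equal $-50$, and $d_1$ is the greatest common divisor of the entries, so the Smith normal forms are $\operatorname{diag}[5,10]$ for $W$ and $\operatorname{diag}[1,50]$ for $W'$. The matrix $Q$ is not integral, so $L\ne L'$.
\end{example}

We locate $L$ and $L'$ inside $M^\#$ in three steps, which are the three steps of the general proof.

\emph{Step 1: $L$ and $L'$ are described by ideals.} Let $u=\frac1{10}(1,-1)^T$. Then $Au=\frac15(-3,4)^T$, and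
\[
u^Tb=0,\quad u^TAb=1,\qquad (Au)^Tb=1,\quad (Au)^TAb=0 .
\]
So $Au,u$ is the basis dual to $b,Ab$, and $M^\#=\mathbb{Z}u+\mathbb{Z}Au=\mathbb{Z}[A]u$ is generated by one vector. An $A$-stable sublattice is then determined by the ideal of all $f\in\mathbb{Z}[x]$ for which $f(A)u$ lies in it. Modulo $x^2-50$ we may take $f=\alpha+\beta x$. The vector $f(A)u=\frac1{10}(\alpha-6\beta,\,-\alpha+8\beta)^T$ lies in $L$ if and only if $5\mid\beta$ (add the coordinates) and $10\mid\alpha$. It lies in $L'$ if and only if $Q^Tf(A)u=(\frac{\alpha}{50},\,\beta-\frac{7\alpha}{50})^T$ is integral, that is, $50\mid\alpha$. Thus $X\cong\mathbb{Z}[x]/I$ and $X'\cong\mathbb{Z}[x]/I'$ with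
\[
I=(10,5x,x^2)=(2,x)\cap(5,x^2),\qquad I'=(50,x)=(2,x)\cap(25,x).
\]

\emph{Step 2: $X$ and $X'$ have the same composition factors.} In the dual basis $Au,u$, the coordinates of $b$ and $Ab$ are the columns of $W^TW=50\left(\begin{smallmatrix}1&7\\7&50\end{smallmatrix}\right)$. The last matrix has determinant $1$, so $M=50M^\#$ and $M^\#/M\cong\mathbb{Z}[x]/(50,x^2)$. This module has order $2^2\cdot5^4$ and $x$ acts nilpotently on it, so its composition factors are $\mathbb{Z}[x]/(2,x)$ twice and $\mathbb{Z}[x]/(5,x)$ four times. Each of $X$ and $X'$ has order $2\cdot5^2$ and receives exactly half of them.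

\emph{Step 3: do the composition factors determine the ideal?} At the prime $2$ they do: a single factor $\mathbb{Z}[x]/(2,x)$ forces the ideal $(2,x)$. At the prime $5$, let $\mathfrak{m}=(5,x)$ and let $\mathfrak{a}$ be an ideal such that $\mathbb{Z}[x]/\mathfrak{a}$ has exactly two composition factors, both $\mathbb{Z}[x]/\mathfrak{m}$. Then $\mathfrak{m}^2\subseteq\mathfrak{a}\subseteq\mathfrak{m}$ by (F), and $\mathfrak{a}/\mathfrak{m}^2$ is a line in the plane $\mathfrak{m}/\mathfrak{m}^2$ over $\mathbb{F}_5$, which has basis $5,x$. The six lines give the six ideals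
\[
(5,x^2)\qquad\text{and}\qquad(25,\,x-5a),\quad a=0,1,2,3,4 .
\]
So the composition factors alone do not determine $\mathfrak{a}$, but exactly one of the six ideals contains $5$. Had both $X_5$ and $X'_5$ been killed by $5$, the ideals $I$ and $I'$ would have been equal, and so would $L$ and $L'$. The lattice $L'$ escapes only because $25$ divides $d_2(W')$.

\section{Cyclicity, duality and the criterion}\label{sec:criterion}

The lattice $M=\mathbb{Z}[A]b$ is generated by one vector, so its submodules correspond to ideals; but $L$ and $L'$ lie above $M$, not inside it. They do lie inside $M^\#$, and the next lemma shows that $M^\#$ is generated by one vector as well.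

\begin{lemma}\label{lem:cyclic}
Let $u\in\mathbb{Q}^n$ be the vector with $u^TA^ib=0$ for $0\le i\le n-2$ and $u^TA^{n-1}b=1$. Then $M^\#=\mathbb{Z}[A]u$.
\end{lemma}

\begin{proof}
Let $u_0,\dots,u_{n-1}$ be the basis of $M^\#$ dual to the basis $b,Ab,\dots,A^{n-1}b$ of $M$, so that $u=u_{n-1}$. Let $x^n+\gamma_{n-1}x^{n-1}+\dots+\gamma_0\in\mathbb{Z}[x]$ be the characteristic polynomial of $A$. Fix $j$ with $1\le j\le n-1$. The coefficient of $u_i$ in $Au_j$ is $(Au_j)^TA^ib=u_j^TA^{i+1}b$. For $i\le n-2$ it is $1$ if $i=j-1$ and $0$ otherwise. For $i=n-1$ it is $-\gamma_j$, because $A^nb=-\sum_i\gamma_iA^ib$. Hence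
\[
u_{j-1}=Au_j+\gamma_ju\qquad(1\le j\le n-1),
\]
and $\mathbb{Z}[A]u$ contains $u_{n-1},u_{n-2},\dots,u_0$ in turn. The reverse inclusion holds because $M^\#$ is $A$-stable and contains $u$.
\end{proof}

In a cyclic module, a submodule can be read off from the annihilator of the quotient.

\begin{lemma}\label{lem:submodule}
Let $Y=Ru$ be a cyclic module over a commutative ring $R$ and let $N\subseteq Y$ be a submodule. Then $N=\{fu: f\in\operatorname{ann}(Y/N)\}$.
\end{lemma}

\begin{proof}
If $f$ kills $Y/N$, then $fu\in N$. Conversely, let $v\in N$ and write $v=fu$. For every $g\in R$ we have $f(gu)=gv\in N$, so $fY\subseteq N$ and $f\in\operatorname{ann}(Y/N)$.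
\end{proof}

Thus $L$ is determined by $\operatorname{ann}(X)$ and $L'$ by $\operatorname{ann}(X')$. It remains to relate the upper quotients $X,X'$ to the lower quotients $L/M$, $L'/M$, about which the hypotheses speak. The link is duality, and this is where the self-duality of $L$ and $L'$ enters. For a finite $\mathbb{Z}[x]$-module $Y$ let $Y^\vee=\operatorname{Hom}_{\mathbb{Z}}(Y,\mathbb{Q}/\mathbb{Z})$, with $(f\lambda)(y)=\lambda(fy)$ for $f\in\mathbb{Z}[x]$. Writing $Y$ as a direct sum of cyclic groups, one sees that $|Y^\vee|=|Y|$ and that for each $y\ne0$ there is $\lambda\in Y^\vee$ with $\lambda(y)\ne0$.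

\begin{lemma}\label{lem:vee}
Let $Y$ be a finite $\mathbb{Z}[x]$-module. Then $\operatorname{ann}(Y^\vee)=\operatorname{ann}(Y)$, the modules $Y^\vee$ and $Y$ have the same exponent, and $m_S(Y^\vee)=m_S(Y)$ for every finite simple module $S$.
\end{lemma}

\begin{proof}
A polynomial $f$ kills $Y^\vee$ if and only if $\lambda(fy)=0$ for all $\lambda$ and $y$, that is, if and only if $fy=0$ for all $y$. The exponent is the positive generator of $\operatorname{ann}(Y)\cap\mathbb{Z}$.

For the multiplicities we use induction on $|Y|$. If $Y=\mathbb{Z}[x]/\mathfrak{m}$ is simple, then $Y^\vee$ is killed by $\mathfrak{m}$, so it is a vector space over the field $\mathbb{Z}[x]/\mathfrak{m}$; it has the order of that field, so $Y^\vee\cong Y$. If $Y$ has a submodule $N$ with $0\ne N\ne Y$, consider the restriction map $Y^\vee\to N^\vee$. Its kernel is $(Y/N)^\vee$, so its image has order $|Y|/|Y/N|=|N^\vee|$ and the map is surjective. Hence $m_S(Y^\vee)=m_S(N^\vee)+m_S((Y/N)^\vee)=m_S(N)+m_S(Y/N)=m_S(Y)$.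
\end{proof}

\begin{lemma}\label{lem:duality}
There are $\mathbb{Z}[x]$-isomorphisms $L/M\cong X^\vee$ and $L'/M\cong X'^\vee$. Consequently
\[
\operatorname{ann}(X)=\operatorname{ann}\mathcal{C}(A,b),\qquad\operatorname{ann}(X')=\operatorname{ann}\mathcal{C}(B,c),
\]
and the exponents of $X$ and $X'$ are $d_n(W)$ and $d_n(W')$.
\end{lemma}

\begin{proof}
Let $N$ be $L$ or $L'$. For $v\in N$ let $\lambda_v\colon M^\#\to\mathbb{Q}/\mathbb{Z}$ be the map $w\mapsto v^Tw \bmod\mathbb{Z}$. It vanishes on $N$ because $N=N^\#$, so $\lambda_v\in(M^\#/N)^\vee$. The additive map $v\mapsto\lambda_v$ is $\mathbb{Z}[x]$-linear since $(Av)^Tw=v^T(Aw)$. Its kernel is $N\cap M^{\#\#}=M$, by (D1). So it induces an injection $N/M\to(M^\#/N)^\vee$, which is bijective because $[N:M]=[M^\#:N^\#]=[M^\#:N]$ by (D2). The consequences follow from Lemma~\ref{lem:vee}, Lemma~\ref{lem:lattices} and (S1).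
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
By Lemma~\ref{lem:Q}, the matrix $P$ exists if and only if $L=L'$. If $L=L'$, then $\mathcal{C}(A,b)=L/M=L'/M\cong\mathcal{C}(B,c)$ and the annihilators agree. Conversely, suppose that they agree. Then $\operatorname{ann}(X)=\operatorname{ann}(X')$ by Lemma~\ref{lem:duality}. Both $L$ and $L'$ are submodules of the same cyclic module $M^\#=\mathbb{Z}[A]u$, so Lemma~\ref{lem:submodule} gives
\[
L=\{f(A)u:f\in\operatorname{ann}(X)\}=\{f(A)u:f\in\operatorname{ann}(X')\}=L' .
\]
The statement for graphs follows from Lemma~\ref{lem:moments} and the last assertion of Lemma~\ref{lem:Q}.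
\end{proof}

\section{Composition factors and the square-free case}\label{sec:main}

To apply Theorem~\ref{thm:criterion} we need information that $X$ and $X'$ have in common. Both are quotients of $M^\#/M$, and duality says that each of them occupies exactly half of it.

\begin{lemma}\label{lem:half}
For every finite simple module $S$ we have $m_S(X)=m_S(X')=\tfrac12\,m_S(M^\#/M)$.
\end{lemma}

\begin{proof}
By Lemmas \ref{lem:duality} and \ref{lem:vee}, $m_S(L/M)=m_S(X^\vee)=m_S(X)$. The chain $M\subseteq L\subseteq M^\#$ gives $m_S(M^\#/M)=m_S(L/M)+m_S(X)=2m_S(X)$. The chain through $L'$ gives $m_S(M^\#/M)=2m_S(X')$ in the same way.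
\end{proof}

Step 3 of Section~\ref{sec:example} shows that composition factors do not determine an ideal of $\mathbb{Z}[x]$. They do determine a nonzero ideal of $\mathbb{F}_p[x]$, which is a principal ideal domain. Square-freeness of $d_n$ is used only to pass from the first ring to the second.

\begin{lemma}\label{lem:pid}
Let $Y$ be $X$ or $X'$, and let $p$ be a prime with $pY_p=0$. Then $Y_p\cong\mathbb{F}_p[x]/(h)$ with
\[
h=\prod_\varphi\varphi^{\,m_\varphi},\qquad m_\varphi=m_{\mathbb{Z}[x]/(p,\varphi)}(Y),
\]
where $\varphi$ runs over the monic irreducible polynomials of $\mathbb{F}_p[x]$. The ideal $\operatorname{ann}(Y_p)$ is the preimage of $(h)$ in $\mathbb{Z}[x]$.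
\end{lemma}

\begin{proof}
The summand $Y_p$ is a quotient of $Y$, hence of the cyclic module $M^\#$. Being killed by $p$, it is a finite cyclic $\mathbb{F}_p[x]$-module, so $Y_p\cong\mathbb{F}_p[x]/(h)$ for a monic $h$, and its annihilator is as stated. Write $h=\varphi_1\cdots\varphi_r$ with monic irreducible $\varphi_i$. The ideals $(\varphi_1\cdots\varphi_i)$, $0\le i\le r$, give a composition series of $\mathbb{F}_p[x]/(h)$ with quotients $\mathbb{F}_p[x]/(\varphi_i)$. So the exponent of $\varphi$ in $h$ is the multiplicity of $\mathbb{Z}[x]/(p,\varphi)$ in $Y_p$. This is $m_\varphi$, because the composition factors of $Y_q$ for $q\ne p$ have characteristic $q$.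
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:duality}, the exponents of $X$ and $X'$ are square-free, so $pX_p=0$ and $pX'_p=0$ for every prime $p$. Lemma~\ref{lem:pid} applies to both modules, and by Lemma~\ref{lem:half} it produces the same polynomial $h$. Hence $\operatorname{ann}(X_p)=\operatorname{ann}(X'_p)$ for all $p$, and intersecting over $p$ gives $\operatorname{ann}(X)=\operatorname{ann}(X')$. By Lemma~\ref{lem:duality}, $\mathcal{C}(A,b)$ and $\mathcal{C}(B,c)$ have the same annihilator, and Theorem~\ref{thm:criterion} gives both assertions.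
\end{proof}

\section{A hypothesis on one graph}\label{sec:dgs}

In Theorem~\ref{thm:dgs} nothing is assumed about the second graph $H$. We deduce from the hypotheses on $G$ that $d_n(W(H))$ is square-free and then apply Theorem~\ref{thm:main}. For the prime $2$ we use a rank bound that holds for all graphs; apart from the reduction in Section~\ref{sec:lattices}, this is the only place where a property of adjacency matrices beyond symmetry, the zero diagonal, is used.

\begin{lemma}\label{lem:rank2}
For every graph $F$ on $n$ vertices, $\operatorname{rank}_{\mathbb{F}_2}W(F)\le\lceil n/2\rceil$. Hence, if $W(F)$ is nonsingular, at least $\lfloor n/2\rfloor$ of its invariant factors are even.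
\end{lemma}

\begin{proof}
Let $A=A(F)$. We first show by induction that $e^TA^ie$ is even for all $i\ge1$. If $i=2j+1$, put $z=A^je$; then $e^TA^ie=z^TAz=2\sum_{s<t}A_{st}z_sz_t$, since $A$ is symmetric with zero diagonal. If $i=2j$ with $j\ge1$, then for the same $z$ we have $e^TA^ie=\sum_sz_s^2\equiv\sum_sz_s=e^TA^je\pmod2$, and $e^TA^je$ is even because $1\le j<i$.

Let $K\subseteq\mathbb{F}_2^n$ be the span of the columns of $W(F)$ modulo $2$, let $r=\dim K$, and let $K_0\subseteq K$ be the span of all columns but the first, so that $\dim K_0\ge r-1$. For $i\ge1$ and $j\ge0$ the product $(A^ie)^T(A^je)=e^TA^{i+j}e$ is even. Hence $K_0\subseteq K^\perp$, the orthogonal complement for the standard bilinear form, which has dimension $n-r$. So $r-1\le n-r$, that is, $r\le\lfloor(n+1)/2\rfloor=\lceil n/2\rceil$. The last assertion follows from (S2).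
\end{proof}

For odd primes we identify the kernel in Theorem~\ref{thm:dgs} with a part of $X$.

\begin{lemma}\label{lem:kernel}
In the setting of Section~\ref{sec:lattices}, let $p$ be a prime with $p^2\nmid d_n(W)$. Then $X_p\cong\ker_{\mathbb{F}_p}W^T$ as $\mathbb{Z}[x]$-modules, with $x$ acting as $A$ on the right side. The polynomial $h$ attached to $X_p$ by Lemma~\ref{lem:pid} is the characteristic polynomial of $A$ on $\ker_{\mathbb{F}_p}W^T$.
\end{lemma}

\begin{proof}
The exponent of $X$ is $d_n(W)$, so $pX_p=0$ and $X_p=T/L$ with $T=\{w\in M^\#:pw\in L\}$. A rational vector $w$ lies in $M^\#$ if and only if $W^Tw$ is integral. Hence $w\mapsto pw$ maps $T$ bijectively onto $\{v\in\mathbb{Z}^n:W^Tv\equiv0\pmod p\}$ and $L$ onto $p\mathbb{Z}^n$, and it commutes with $A$. This gives the isomorphism. The characteristic polynomial of multiplication by $x$ on $\mathbb{F}_p[x]/(h)$ is $h$.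
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dgs}]
Let $H$ be generalized cospectral with $G$, and put $W=W(G)$, $W'=W(H)$. By Lemma~\ref{lem:moments}, $W'^TW'=W^TW$, so $\det W'=\pm\det W\ne0$ and the constructions of Sections \ref{sec:lattices}--\ref{sec:main} apply to $(A(G),e)$ and $(A(H),e)$. By Theorem~\ref{thm:main} it suffices to show that $p^2$ divides neither $d_n(W)$ nor $d_n(W')$, for every prime $p$. If $p\nmid\det W$, then $p$ divides no invariant factor of $W$ or $W'$.

Let $p=2$. Each of $W,W'$ has at least $\lfloor n/2\rfloor$ even invariant factors by Lemma~\ref{lem:rank2}, and the product of its invariant factors is $2^{\lfloor n/2\rfloor}$ times an odd integer. So no invariant factor is divisible by $4$.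

Let $p$ be an odd prime dividing $\det W$. Then $p^2\nmid d_n(W)$ by hypothesis, and by Lemma~\ref{lem:kernel} and the hypothesis, $X_p\cong\mathbb{F}_p[x]/(h)$ with $h$ square-free. So each simple module of characteristic $p$ has multiplicity at most $1$ in $X$, and by Lemma~\ref{lem:half} also in $X'$. The composition factors of $X'_p$ are therefore $\mathbb{Z}[x]/\mathfrak{m}_1,\dots,\mathbb{Z}[x]/\mathfrak{m}_r$ with pairwise distinct maximal ideals $\mathfrak{m}_i$, each containing $p$. By (F), the product $\mathfrak{m}_1\cdots\mathfrak{m}_r$ kills $X'_p$. Distinct maximal ideals are comaximal, and a product of pairwise comaximal ideals equals their intersection, which here contains $p$. So $pX'_p=0$, and since $d_n(W')$ is the exponent of $X'$, we get $p^2\nmid d_n(W')$.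
\end{proof}

The last step needs the square-freeness of $h$. In Example~\ref{ex:rank2}, with $p=5$, we have $25\nmid d_2(W)$, the kernel $\ker_{\mathbb{F}_5}W^T$ is all of $\mathbb{F}_5^2$ with $h=x^2$, and $25\mid d_2(W')$.

\section{Sharpness for symmetric integer matrices}\label{sec:sharp}

The two examples discussed here concern Theorem~\ref{thm:main} as stated for symmetric integer matrices and integer vectors. They are not adjacency matrices of simple graphs, and we draw no conclusion from them about graphs.

Example~\ref{ex:rank2} shows that square-freeness on one side does not suffice: there $d_2(W)=10$ is square-free, $d_2(W')=50$ is not, and no signed permutation matrix $P$ exists. The next example shows that square-freeness cannot be weakened to $d_n\mid4$, even when $b=c=e$ and the Smith normal forms are equal.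

\begin{example}\label{ex:four}
Let $n=4$ and
\[
A=\begin{pmatrix}-1&0&1&0\\0&0&0&0\\1&0&1&0\\0&0&0&2\end{pmatrix},\qquad
B=\begin{pmatrix}0&1&1&0\\1&1&0&0\\1&0&0&-1\\0&0&-1&1\end{pmatrix},\qquad Q=\tfrac12J-I .
\]
The matrix $Q$ is symmetric, $Q^2=\frac14J^2-J+I=I$ because $J^2=4J$, and $Qe=2e-e=e$. We have $Ae=2t$ with $t=(0,0,1,1)^T$ and $e^TAe=4$, so
\[
QAQ=A+\tfrac14(e^TAe)J-\tfrac12(JA+AJ)=A+J-(et^T+te^T).
\]
The $(i,j)$ entry of the right side is $A_{ij}+1-t_i-t_j$, which is $B_{ij}$. Hence $QAQ=B$ and $e^TB^ie=e^TQA^iQe=e^TA^ie$, so $(A,e)$ and $(B,e)$ are moment-equivalent. Since $QJQ=J$, the matrices $J-I-A$ and $J-I-B$ are cospectral, as are $A$ and $B$.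

Writing columns as tuples, we compute
\[
\begin{aligned}
W(A,e)&=[\,e,\ 2(0,0,1,1),\ 2(1,0,1,2),\ 2(0,0,2,4)\,],\\
W(B,e)&=[\,e,\ 2(1,1,0,0),\ 2(1,2,1,0),\ 2(3,3,1,-1)\,].
\end{aligned}
\]
In each line, $e$ and the three vectors in parentheses have even coordinate sum, so they lie in the lattice $D=\{v\in\mathbb{Z}^4:\sum_iv_i\text{ even}\}$, of index $2$ in $\mathbb{Z}^4$. In the first line these four vectors have determinant $\pm2$: only $e$ has a nonzero second coordinate, only $(1,0,1,2)$ among the others has a nonzero first coordinate, and the remaining minor is $1\cdot4-1\cdot2=2$. Since $\det W(A,e)=\pm\det W(B,e)$, the determinant in the second line is $\pm2$ as well. So in each line the four vectors span $D$, and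
\[
W(A,e)\mathbb{Z}^4=W(B,e)\mathbb{Z}^4=\mathbb{Z}e+2D ,
\]
a lattice of index $2^3\cdot2=16$ in $\mathbb{Z}^4$. Both matrices have rank $1$ modulo $2$, so by (S2) three invariant factors are even, and the product of all four is $16$. Both Smith normal forms are therefore $\operatorname{diag}[1,2,2,4]$. Conjugation by a signed permutation matrix permutes the diagonal entries, and the diagonals $(-1,0,1,2)$ of $A$ and $(0,1,0,1)$ of $B$ are different multisets. So $A$ and $B$ are not similar by a signed permutation matrix.
\end{example}

In this example $\mathcal{C}(A,e)$ and $\mathcal{C}(B,e)$ have the same underlying group $\mathbb{Z}^4/(\mathbb{Z}e+2D)$ and the same composition factors: the common characteristic polynomial $x(x-2)(x^2-2)$ is $x^4$ modulo $2$, so all four factors are $\mathbb{Z}[x]/(2,x)$. The annihilators differ, as Theorem~\ref{thm:criterion} requires. The columns of $A^3$ are $2(-1,0,1,0)$, $0$, $2(1,0,1,0)$ and $2(0,0,0,4)$, all in $2D$, so $x^3$ kills $\mathcal{C}(A,e)$. The first column of $B^3$ is $(1,3,3,-1)=e+2(0,1,1,-1)$. As $2e\in2D$, an element of $\mathbb{Z}e+2D$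 with odd entries lies in $e+2D$, and $(0,1,1,-1)\notin D$; so $x^3$ does not kill $\mathcal{C}(B,e)$.

\begin{thebibliography}{9}

\bibitem{WWZ}
Wei Wang, Wei Wang, Fuhai Zhu,
\emph{An improved condition for a graph to be determined by its generalized spectrum},
arXiv:2110.09404 (2021).

\end{thebibliography}
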